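\title{The Brown--Comenetz dual of the $K(k)\vee\cdots\vee K(n)$-local sphere is dualizable only for $k=n$}

\begin{abstract}
Fix a prime $p$ and integers $1\le k\le n$. We show that the $K(k)\vee\cdots\vee K(n)$-local Brown--Comenetz dual $I_{k,n}$ of the sphere is dualizable, equivalently invertible, in the category $\mathrm{Sp}_{k,n}$ of $K(k)\vee\cdots\vee K(n)$-local spectra if and only if $k=n$. The obstruction is the determinant twist in Gross--Hopkins duality: if $k<n$ and the Morava module of a dualizable object of $\mathrm{Sp}_{k,n}$ is a suspension of $(E_n)_*$ twisted by a continuous character $\mathbb S_n\to\mathbb Z_p^\times$, then the character is trivial. The proof compares $E_n$ with $E_{n-1}$ and studies the field generated by the coefficients of an isomorphism between the height $n-1$ part of the universal deformation and the Honda formal group of height $n-1$. We also determine the finite spectra $V$ for which $I_{k,n}V$ is dualizable.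
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Fix a prime $p$ and integers $1\le k\le n$. Write $K(i)$ for the $i$-th Morava $K$-theory at $p$, with $K(0)=H\mathbb Q$, and $E_n$ for the height $n$ Lubin--Tate spectrum (Morava $E$-theory). Let $L_n$ be Bousfield localization with respect to $E_n$, equivalently with respect to $K(0)\vee\cdots\vee K(n)$. Let $\mathrm{Sp}_{k,n}$ be the category of $K(k)\vee K(k+1)\vee\cdots\vee K(n)$-local spectra and $L_{k,n}$ the corresponding localization functor, so that $L_{n,n}=L_{K(n)}$. The category $\mathrm{Sp}_{k,n}$ is symmetric monoidal under $X\mathbin{\overline{\wedge}}Y=L_{k,n}(X\wedge Y)$, with unit $L_{k,n}S^0$. We write $\mathrm{Sp}_{k,n}^{\mathrm{dual}}$ for its dualizable objects and $\mathrm{Pic}_{k,n}$ for its Picard group of invertible objects.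

Let $M_{k,n}X$ be the fiber of $L_nX\to L_{k-1}X$; it is the part of $X$ that lives at heights $k,\dots,n$. Let $I_{\mathbb Q/\mathbb Z}$ be the Brown--Comenetz dual of the sphere, characterized by $[Y,I_{\mathbb Q/\mathbb Z}]_0\cong\mathrm{Hom}(\pi_0Y,\mathbb Q/\mathbb Z)$. The \emph{$K(k)\vee\cdots\vee K(n)$-local Brown--Comenetz dual} of a spectrum $X$ is the function spectrum
\[
I_{k,n}X=F(M_{k,n}X,I_{\mathbb Q/\mathbb Z}),\qquad\text{so that}\qquad \pi_iI_{k,n}X\cong\mathrm{Hom}(\pi_{-i}M_{k,n}X,\mathbb Q/\mathbb Z).
\]
Put $I_{k,n}=I_{k,n}(L_{k,n}S^0)\simeq I_{k,n}S^0$ and $I_n=I_{n,n}$. Finally let $(E_{k,n})^\vee_*X=\pi_*L_{k,n}(E_n\wedge X)$. The following facts are known, and we use them without proof.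
\begin{itemize}
\item[(K1)] $I_{k,n}$ lies in $\mathrm{Sp}_{k,n}$.
\item[(K2)] $I_{k,n}X\simeq L_{k,n}I_{j,n}X$ for $j\le k$.
\item[(K3)] The natural map $L_{k,n}S^0\to I_{k,n}^2(L_{k,n}S^0)$ is an equivalence, so that $F(I_{k,n},I_{k,n})\simeq L_{k,n}S^0$.
\item[(K4)] The following four conditions are equivalent:
\begin{itemize}
\item[(1)] $I_{k,n}\in\mathrm{Sp}_{k,n}^{\mathrm{dual}}$;
\item[(2)] $I_{k,n}\in\mathrm{Pic}_{k,n}$;
\item[(3)] $(E_{k,n})^\vee_*(I_{k,n})$ is a finitely generated $(E_n)_*$-module;
\item[(4)] $E_n\mathbin{\overline{\wedge}}I_{k,n}$ is $K(n)$-local.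
\end{itemize}
\end{itemize}
The problem, which comes from \cite{Heard}, is to decide \emph{for which $k$ and $n$ the conditions} (1)--(4) \emph{hold}.

\subsection*{What the conditions measure}
The localizations $L_n$ and $L_{k-1}$ are smashing, so $M_{k,n}X\simeq X\wedge M_{k,n}S^0$ and $I_{k,n}X\simeq F(X,I_{k,n})$. There are thus two dualities with values in $\mathrm{Sp}_{k,n}$: the functor $F(-,I_{k,n})$, which takes the Pontryagin dual of the homotopy groups of $M_{k,n}X$, and the monoidal duality $F(-,L_{k,n}S^0)$. If $P=I_{k,n}$ is dualizable with dual $P^\vee$, then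
\[
F(X,P)\simeq F\bigl(X,F(P^\vee,L_{k,n}S^0)\bigr)\simeq F\bigl(P^\vee,F(X,L_{k,n}S^0)\bigr)\simeq F(X,L_{k,n}S^0)\mathbin{\overline{\wedge}}P ,
\]
and $P^\vee\mathbin{\overline{\wedge}}P\simeq F(P,P)\simeq L_{k,n}S^0$ by (K3). So under (1) the two dualities differ only by a twist by an invertible object.

For $k=n$ condition (4) holds because $\overline{\wedge}$ is then the $K(n)$-localized smash product. Since (K3) holds for every $k$, and the spectra $I_{k,n}$ are localizations of one another by (K2), it is tempting to guess that the conditions always hold. A small algebraic example shows that a statement like (K3) does not force this. Let $R=\mathbb F_p[x,y]/(x,y)^2$ with maximal ideal $\mathfrak m$, and let $R^*=\mathrm{Hom}_{\mathbb F_p}(R,\mathbb F_p)$. Then $\mathrm{Hom}_R(R^*,R^*)\cong\mathrm{Hom}_{\mathbb F_p}(R^*,\mathbb F_p)=R$. But $R^*/\mathfrak mR^*$ is dual to the annihilator of $\mathfrak m$, which is $\mathfrak m$ itself and has dimension $2$, so $R^*$ is not an invertible module. It turns out that $I_{k,n}$ fails to be invertible as soon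 as two heights are present.

\subsection*{Results}
\begin{theorem}\label{thm:A}
Let $p$ be any prime and $1\le k\le n$. Conditions \textup{(1)--(4)} hold if and only if $k=n$.
\end{theorem}

The method gives two complements. For a finite $p$-local spectrum $V$ let $DV=F(V,S^0_{(p)})$, and let $\mathcal C_r$ be the class of finite $p$-local spectra $V$ with $K(i)_*V=0$ for all $i<r$.

\begin{theorem}\label{thm:B}
Let $V$ be a finite $p$-local spectrum and $1\le k\le n$. Then $I_{k,n}V\simeq DV\wedge I_{k,n}$ is dualizable in $\mathrm{Sp}_{k,n}$ if and only if $k=n$ or $V\in\mathcal C_n$.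
\end{theorem}

For the second complement take $E=E_n$ to be the Lubin--Tate spectrum of the Honda formal group $\Gamma_n$ over $\mathbb F_{p^n}$, and let $\mathbb S_n=\mathrm{Aut}(\Gamma_n/\mathbb F_{p^n})$. This group acts on $E$, hence on the \emph{Morava module} $E^\vee_*X=\pi_*L_{K(n)}(E\wedge X)$ of any spectrum $X$, and the action is semilinear: $g(ax)=g(a)g(x)$ for $a\in E_*$. For a character $\chi\colon\mathbb S_n\to\mathbb Z_p^\times$ let $\Sigma^dE_*[\chi]$ be the free $E_*$-module on a generator $e$ of degree $d$, with the semilinear action determined by $ge=\chi(g)e$.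

\begin{theorem}\label{thm:C}
Let $1\le k<n$ and $X\in\mathrm{Sp}_{k,n}^{\mathrm{dual}}$. Suppose that $E^\vee_*X\cong\Sigma^dE_*[\chi]$ for some $d\in\mathbb Z$ and some continuous character $\chi\colon\mathbb S_n\to\mathbb Z_p^\times$. Then $\chi=1$. Consequently $\Sigma^dI_n^{\otimes s}$ \textup{(}$s,d\in\mathbb Z$, tensor powers in $\mathrm{Sp}_{n,n}$\textup{)} is the $K(n)$-localization of a dualizable object of $\mathrm{Sp}_{k,n}$ if and only if $s=0$.
\end{theorem}

\subsection*{The idea}
Localization preserves dualizable objects and carries $I_{k,n}$ to $I_{n-1,n}$, so the essential case is $k=n-1$. What we know about $I_{n-1,n}$ is its Morava module, which is that of $I_n$: by Gross--Hopkins duality it is a suspension of $E_*$ twisted by the determinant character. The question becomes whether such a twist, which is defined at height $n$, can extend to height $n-1$. Let $X\in\mathrm{Sp}_{n-1,n}$ be dualizable with $E^\vee_*X\cong\Sigma^dE_*[\chi]$. We show $\chi\equiv1$ modulo $p^m$ in three moves.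

First, put $Z=X\wedge V$ for a suitable finite spectrum $V\in\mathcal C_{n-1}$. Dualizability forces $E\wedge Z$ to be $K(n)$-local already, so the Morava module computes the \emph{uncompleted} homology $E_*Z$. Second, uncompleted homology can be compared across heights: with $E'=E_{n-1}$, the module $\pi_*(E'\wedge E\wedge Z)$ is a base change both of $E_*Z$, which has one generator twisted by $\chi$, and of $E'_*Z$, on which $\mathbb S_n$ acts trivially. Dividing one kind of generator by the other gives an element $y$ of a quotient of $\pi_0(E'\wedge E)$ with $gy=\chi(g)^{-1}y$. Third, modulo $p$ this quotient is a field $C$, generated over a Laurent series field by the coefficients of an isomorphism of formal groups. An element of $C$ with open stabilizer in $\mathbb S_n$ is a constant, that is, algebraic over $\mathbb F_p$, and a ramification computation shows that the only constants are the obvious ones, which $\mathbb S_n$ fixes.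

Section~\ref{sec:background} recalls the background, and Section~\ref{sec:smallest} carries out the argument for $n=2$ and the mod $p$ Moore spectrum. Sections~\ref{sec:curve} and~\ref{sec:ring} contain the algebra, Section~\ref{sec:key} the topology, and Section~\ref{sec:proofs} the proofs of the three theorems.

\section{Background}\label{sec:background}

\subsection*{Localization and duality}
Let $R$ be a spectrum. A spectrum $T$ is \emph{$R$-acyclic} if $R\wedge T\simeq0$; a map is an \emph{$R$-equivalence} if its cofiber is $R$-acyclic; $Y$ is \emph{$R$-local} if $[T,Y]=0$ for all $R$-acyclic $T$; and $Y\to L_RY$ is an $R$-equivalence to an $R$-local spectrum. An $R$-equivalence between $R$-local spectra is an equivalence. We allow $k=0$ in the notation, so that $L_{0,n}=L_n$. All spectra in $\mathrm{Sp}_{0,n}$ are $p$-local.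
\begin{itemize}
\item[(L1)] If $j\le k$, a $K(j)\vee\cdots\vee K(n)$-acyclic spectrum is $K(k)\vee\cdots\vee K(n)$-acyclic. Hence $\mathrm{Sp}_{k,n}\subset\mathrm{Sp}_{j,n}$, $L_{k,n}L_{j,n}\simeq L_{k,n}$, and $L_{k,n}\colon\mathrm{Sp}_{j,n}\to\mathrm{Sp}_{k,n}$ is symmetric monoidal.
\item[(L2)] If $Y$ is $R$-local, so is $F(X,Y)$ for every $X$, because $T\wedge X$ is acyclic when $T$ is. In particular $F$ is the internal function object of $\mathrm{Sp}_{k,n}$.
\item[(L3)] If $W$ is finite $p$-local and $Y$ is $p$-local, then $W\wedge Y\simeq F(DW,Y)$. With (L2) this gives $L_{k,n}(W\wedge Y)\simeq W\wedge L_{k,n}Y$ for all $Y$.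
\item[(L4)] $L_n$ is smashing, that is, $L_nX\simeq L_nS^0\wedge X$; and $E_n$ is $K(n)$-local. Hence $E_n\wedge X$ is $L_n$-local for every $X$.
\end{itemize}
An object $Z$ of $\mathrm{Sp}_{k,n}$ is \emph{dualizable} if the canonical map $F(Z,L_{k,n}S^0)\mathbin{\overline{\wedge}}Y\to F(Z,Y)$ is an equivalence for all $Y\in\mathrm{Sp}_{k,n}$. Then $Z^\vee=F(Z,L_{k,n}S^0)$ is dualizable with dual $Z$, so $Z\mathbin{\overline{\wedge}}Y\simeq F(Z^\vee,Y)$. From this definition, the dualizable objects form a \emph{thick} subcategory, that is, one closed under suspensions, cofibers and retracts. An equivalent definition asks for evaluation and coevaluation maps satisfying the triangle identities; it shows that dualizable objects are closed under $\overline{\wedge}$ and preserved by symmetric monoidal functors. In particular $L_{k,n}W$ is dualizable for $W$ finite $p$-local, and if $Z$ is dualizable then so is $W\wedge Z\simeq L_{k,n}W\mathbin{\overline{\wedge}}Z$.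

A finite $p$-local $W$ lies in $\mathcal C_r$ if and only if $DW$ does: $W$ is a retract of $W\wedge DW\wedge W$, so $K(i)\wedge DW\simeq0$ implies $K(i)\wedge W\simeq0$, and $W\simeq DDW$ gives the converse. The next lemma is the reason for smashing with finite spectra: it makes the localization $L_{r,n}$ unnecessary.

\begin{lemma}\label{lem:raise}
Let $0\le r\le n$. If $W\in\mathcal C_r$ and $Y$ is $L_n$-local, then $W\wedge Y\in\mathrm{Sp}_{r,n}$.
\end{lemma}
\begin{proof}
Let $T$ be $K(r)\vee\cdots\vee K(n)$-acyclic. Then $T\wedge DW$ is $K(i)$-acyclic for $r\le i\le n$ because of $T$, and for $i<r$ because $DW\in\mathcal C_r$. Hence $[T,W\wedge Y]=[T\wedge DW,Y]=0$.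
\end{proof}

\subsection*{Formal group laws}
Let $G(x,y)$ be a (one-dimensional, commutative) formal group law over a ring $S$. We write $x+_Gy=G(x,y)$ and $\sum^G$ for formal sums, $[p]_G(t)$ for the $p$-fold formal sum of $t$, and $\alpha_*G$ for the law obtained by applying a ring map $\alpha$ to the coefficients. A homomorphism $G\to G_1$ is a series $f(t)$ without constant term such that $f(G(x,y))=G_1(f(x),f(y))$. It is an isomorphism if $f'(0)$ is a unit, and strict if $f'(0)=1$. For a unit $c$ put $G^c(x,y)=c\,G(c^{-1}x,c^{-1}y)$. Endomorphisms form a ring under $+_G$ and composition; if $p=0$ in $S$, it is a $\mathbb Z_p$-algebra via $a\mapsto[a]_G$. Over a field of characteristic $p$, the leading term of a nonzero homomorphism has degree a power of $p$, and $G$ has \emph{height} $h$ if the leading term of $[p]_G$ has degree $p^h$.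

The ring $BP_*=\mathbb Z_{(p)}[v_1,v_2,\dots]$, $|v_i|=2(p^i-1)$, carries the universal $p$-typical law, whose $p$-series is $\sum_{i\ge1}v_it^{p^i}$ (formal sum) modulo $p$. The ring $BP_*BP$ classifies strict isomorphisms between $p$-typical laws and is free over $BP_*$ on either side. Put $\mathfrak p_j=(p,v_1,\dots,v_{j-1})$.

\subsection*{Morava $E$-theory at two heights}
Conditions (1) and (2) do not mention $E_n$, so we may study them with the following model; (3) and (4) then follow by (K4). Let $\kappa=\mathbb F_{p^n}$ and $E=E_n$, with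
\[
E_0=W(\kappa)[[u_1,\dots,u_{n-1}]],\qquad E_*=E_0[u^{\pm1}],\qquad|u|=-2 .
\]
There is a map of homotopy commutative ring spectra $BP\to E$ with $v_i\mapsto u_iu^{1-p^i}$ for $i<n$, $v_n\mapsto u^{1-p^n}$, and $v_i\mapsto0$ for $i>n$. The induced law over $E_*$ is $G^u$, where $G$ is the $p$-typical law over $E_0$ obtained by setting $u=1$, and
\begin{equation}\label{eq:pseries}
[p]_G(t)\equiv{\sum_{1\le i\le n}}^{G}\,u_it^{p^i}\pmod p,\qquad u_n=1 .
\end{equation}
Modulo the maximal ideal of $E_0$, the law $G$ becomes the Honda law $\Gamma_n$, with $[p](t)=t^{p^n}$. The group $\mathbb S_n$ consists of power series over the finite field $\kappa$ and is profinite for the topology given by truncation, so its open subgroups have finite index. It contains $\mathbb Z_p^\times$ via $a\mapsto[a]$. It acts on $E$ by ring maps up to homotopy. On $E_0$ an element $g$ acts by a continuous $W(\kappa)$-algebra automorphism $\psi_g$, and there is an isomorphism $\theta_g\colon\psi_{g*}G\to G$ that reduces to $g^{\pm1}$ modulo the maximal ideal (the sign depends on conventions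 and plays no role).

For $n\ge2$ put $q=p^{n-1}$, $\kappa'=\mathbb F_q$ and $E'=E_{n-1}$, with $E'_0=W(\kappa')[[u'_1,\dots,u'_{n-2}]]$, $E'_*=E'_0[u'^{\pm1}]$ and law $G'$ over $E'_0$ defined in the same way. Let $H$ be the reduction of $G'$ to $\kappa'$. It is defined over $\mathbb F_p$, since it is induced by the map $BP_*\to\mathbb F_p$ with $v_{n-1}\mapsto1$ and all other $v_i\mapsto0$, and $[p]_H(t)=t^q$. An endomorphism $\sum a_it^i$ of $H$ over a field containing $\mathbb F_q$ commutes with $t^q$, so $a_i^q=a_i$ and $a_i\in\mathbb F_q$. Thus $H$ has the same endomorphisms over all such fields, and we write $\mathbb S_{n-1}$ for the automorphism group.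

\subsection*{Cited facts}
A \emph{homotopy $R$-module} is a module over the ring spectrum $R$ in the homotopy category. A nonzero finite $p$-local spectrum $V$ has a \emph{type}, the integer $j\ge0$ such that $K(i)_*V=0$ for $i<j$ and $K(i)_*V\ne0$ for $i\ge j$.
\begin{itemize}
\item[(F1)] (Landweber) $E_*M\cong E_*\otimes_{BP_*}BP_*M$ for all spectra $M$, and $E_*\otimes_{BP_*}-$ is exact on $BP_*BP$-comodules; likewise for $E'$. For a homotopy $BP$-module $M$, $BP_*M\cong BP_*BP\otimes_{BP_*}\pi_*M$.
\item[(F2)] (Hopkins--Smith) A finite $p$-local spectrum $V$ of type $j\ge1$ has a self-map $w\colon\Sigma^dV\to V$, $d>0$, with $K(j)_*w$ an isomorphism and $K(i)_*w$ nilpotent for $i\ne j$. The thick subcategories of finite $p$-local spectra are $0$ and the $\mathcal C_r$.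
\item[(F3)] (Landweber) For $j\ge1$ the primitives of the comodule $BP_*/\mathfrak p_j$ are $\mathbb F_p[v_j]$.
\item[(F4)] (Lazard) Formal groups of equal finite height over a separably closed field of characteristic $p$ are isomorphic.
\item[(F5)] (Dieudonn\'e, Lubin) $\mathrm{End}(\Gamma_n)\otimes\mathbb Q$ and $\mathrm{End}(H)\otimes\mathbb Q$ are central division algebras over $\mathbb Q_p$ of dimensions $n^2$ and $(n-1)^2$.
\item[(F6)] (Gross--Hopkins; proof by Strickland \cite{Strickland}) For all $p$ and $n\ge1$, $E^\vee_*I_n\cong\Sigma^{n^2-n}E_*[{\det}^{\pm1}]$ as $\mathbb S_n$-modules (sign by convention), where $\det$ is the reduced norm. In particular $\det(a)=a^n$ for $a\in\mathbb Z_p^\times\subset\mathbb S_n$.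
\end{itemize}

\section{The smallest case}\label{sec:smallest}

Let $n=2$, $k=1$, $p\ge5$, and let $V=S^0/p$ be the Moore spectrum, of type $1$. We explain why $Z=V\wedge I_{1,2}$ is not dualizable in $\mathrm{Sp}_{1,2}$. Statements made here without proof are special cases of the results cited from later sections. Now $q=p$, $\kappa=\mathbb F_{p^2}$, $E_0=W(\kappa)[[s]]$ with $s=u_1$, and $E'_0=\mathbb Z_p$. The law $H$ has height $1$, so $\mathrm{Aut}(H)=\mathbb Z_p^\times$ by (F5).

\emph{Topology.} Suppose $Z$ is dualizable. By Lemma~\ref{lem:raise}, $E\wedge Z$ is already $K(1)\vee K(2)$-local, so $E\wedge Z\simeq F(Z^\vee,E)$ is $K(2)$-local. Then (K2) and (F6) give $\pi_*(E\wedge Z)=(E_*/p)\bar e$ with $g\bar e=\det(g)^{\pm1}\bar e$. Let $A_*=\pi_*(E'\wedge E)$. Then $\pi_*(E'\wedge E\wedge Z)=(A_*/p)\bar e$, and this module is also generated by classes from $E'_*Z$, which $\mathbb S_2$ fixes (Lemma~\ref{lem:basechange}). Write such a class as $y\bar e$ and move $y$ to degree $0$ with the invariant unit $u'$. This gives $0\ne y\in C=A_0/p$ with $gy=\det(g)^{\mp1}y$.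

\emph{The ring $C$.} Let $\bar G$ be $G$ modulo $p$, a law over $\kappa[[s]]$ with $[p](t)=st^p+_{\bar G}t^{p^2}$. It has height $2$ at $s=0$ and height $1$ over $\mathcal K=\kappa((s))$. The ring $C$ is generated over $\mathcal K$ by the coefficients of a universal isomorphism $\phi(t)=\sum b_it^i$ from $\bar G$ to $H$ (Section~\ref{sec:ring}). Put $\gamma(t)=st+_{\bar G}t^p$, so that $[p](t)=\gamma(t^p)$. The relation $\phi\circ[p]=[p]\circ\phi$ reads $\sum b_i\gamma(t)^i=\sum b_i^pt^i$. Modulo $t^{p+1}$ we have $\gamma\equiv st+t^p$, and $\gamma^i\equiv s^it^i$ for $i\ge2$. Comparing coefficients gives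
\[
b_1^{p-1}=s,\qquad b_m^p=s^mb_m\quad(1<m<p),\qquad b_p^p-s^pb_p=b_1 .
\]
Take a solution $\phi$ over a separable closure of $\mathcal K$, with valuation $\nu(s)=1$. The middle equations say $(b_m/b_1^m)^p=b_m/b_1^m$, so $b_m\in\mathbb F_p\,b_1^m$, and $\mathcal K(b_1,\dots,b_p)$ has degree at most $(p-1)p$ over $\mathcal K$. On the other hand $\nu(b_1)=\frac1{p-1}$. If $\nu(b_p)\ge\frac p{p-1}$, both terms of $b_p^p-s^pb_p$ would have valuation at least $\frac{p^2}{p-1}$, which is too large. So $\nu(b_p^p)<\nu(s^pb_p)$ and $\nu(b_p)=\frac1{(p-1)p}$. Hence $\mathcal K(b_1,\dots,b_p)$ is totally ramified of degree $(p-1)p=|(\mathbb Z/p^2)^\times|$. This is also the number of truncations modulo $t^{p+1}$ of the isomorphisms $[a]_H\circ\phi$, $a\in\mathbb Z_p^\times$, since $[a]_H\equiv[a']_H$ modulo $t^{p+1}$ exactly when $p^2\mid a-a'$. The pattern continues (Lemma~\ref{lem:valuations}): $\mathcal K(b_1,\dots,b_{p^j})$ is totally ramified of degree $(p-1)p^j$, all solutions $\phi$ are Galois conjugate, and $C$ is the union of these fields. Its residue field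 is $\kappa$, so an element of $C$ algebraic over $\mathbb F_p$ lies in $\kappa$.

\emph{The contradiction.} The element $y$ is fixed by the open subgroup $U=\{g:\det(g)\equiv1\bmod p\}$. So the coefficients of its minimal polynomial over $\mathcal K$ lie in $\mathcal K^U$, which is $\kappa$ (Proposition~\ref{prop:fixedfield}). Hence $y$ is algebraic over $\mathbb F_p$, so $y\in\kappa^\times$, and $\mathbb S_2$ fixes $y$. This forces $\det\equiv1$ modulo $p$. But $\det(2)=4\not\equiv1$ modulo $p\ge5$.

Ramification is what makes this work. Replace $\bar G$ by the constant family $H$ and consider the ring classifying automorphisms $\phi$ of $H$ over $\mathbb F_p$-algebras. The first equation becomes $b_1^{p-1}=1$, so $b_1$ is a constant. The group $\mathbb Z_p^\times$ acts by $\phi\mapsto\phi\circ[a]_H$ and sends $b_1$ to $ab_1$. So a constant can transform by a nontrivial character when the equations split, as $b^{p-1}=1$ does and $b^{p-1}=s$ does not.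

For general $p$ and $n$ three things change. We detect $\det$ on the element $1+p$, where it is nontrivial only modulo a higher power $p^m$, so the result must be lifted from $C$ to a ring modulo $p^m$. The Moore spectrum is replaced by a type $n-1$ spectrum that still remembers $\mathbb Z/p^m$. And $\mathbb S_{n-1}$ replaces $\mathbb Z_p^\times$.

\section{The universal deformation along the curve of height $n-1$}\label{sec:curve}

From here through Section~\ref{sec:key}, $n\ge2$, so $q\ge2$. Let $\bar G$ be the reduction of $G$ to $E_0/(p,u_1,\dots,u_{n-2})=\kappa[[s]]$, where $s=u_{n-1}$. By \eqref{eq:pseries},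
\[
[p]_{\bar G}(t)=st^q+_{\bar G}t^{pq}=\gamma(t^q),\qquad\gamma(t)=st+_{\bar G}t^p=st+\cdots,\qquad\gamma(t)\equiv t^p\pmod s .
\]
Let $\mathcal K=\kappa((s))$, let $\Omega$ be a separable closure of $\mathcal K$, and let $\nu$ be the valuation on $\Omega$ with $\nu(s)=1$. Let $\bar\kappa\subset\Omega$ be the algebraic closure of $\kappa$, let $\mathcal K^{\mathrm{nr}}=\mathcal K\bar\kappa$, and let $\mathcal I=\mathrm{Gal}(\Omega/\mathcal K^{\mathrm{nr}})$. The field $\mathcal K^{\mathrm{nr}}$ is the union of the fields $\lambda((s))$ over finite extensions $\lambda$ of $\kappa$, so its value group is $\mathbb Z$. Over $\Omega$ the law $\bar G$ has height $n-1$, so $\bar G\cong H$ over $\Omega$ by (F4).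

The ideal $(p,u_1,\dots,u_{n-2})$ is $\mathbb S_n$-invariant. Indeed, reading off leading terms in \eqref{eq:pseries} one at a time shows that it is the smallest ideal modulo which $p=0$ and $[p]_G\equiv0$ modulo $t^q$. The same description for $\psi_{g*}G$ gives the image of the ideal under $\psi_g$, and isomorphic laws give the same ideal, because an isomorphism conjugates one $p$-series into the other. So $\mathbb S_n$ acts on $\kappa[[s]]$ by continuous $\kappa$-algebra automorphisms. These preserve the ideal $(s)$, so they extend to valuation-preserving automorphisms of $\mathcal K$.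

\subsection*{Invariants of open subgroups}
An automorphism group of $\mathcal K$ that fixes a nonconstant element is finite. So to compute invariants we must show that $\mathbb S_n$ acts on $\mathcal K$ through a large quotient. An element acting trivially gives an automorphism of $\bar G$, and such an automorphism is constrained at both heights.

\begin{lemma}\label{lem:rigid}
Reduction modulo $s$ is an injective ring map $\mathrm{End}(\bar G/\kappa[[s]])\to\mathrm{End}(\Gamma_n/\kappa)$.
\end{lemma}
\begin{proof}
Suppose $f\ne0$ is in the kernel, and write $f=s^jf_1$ with $j\ge1$ and $f_1\not\equiv0$ modulo $s$. Then $f\circ[p]=s^jf_1([p](t))$ is divisible by $s^j$ and not by $s^{j+1}$, because $f_1([p](t))\equiv f_1(t^{p^n})\not\equiv0$ modulo $s$. But $[p]\circ f=\gamma(f^q)$ is divisible by $s^{qj}$, and $qj>j$. This contradicts $f\circ[p]=[p]\circ f$.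
\end{proof}

\begin{lemma}\label{lem:central}
If $g\in\mathbb S_n$ acts trivially on $\mathcal K$, then $g\in\mathbb Z_p^\times$.
\end{lemma}
\begin{proof}
In this case $\theta_g$ reduces to an automorphism $\theta$ of $\bar G$ over $\kappa[[s]]$, with $\theta\equiv g^{\pm1}$ modulo $s$. The $\mathbb Z_p$-algebra $\mathrm{End}(\bar G/\kappa[[s]])$ embeds in $\mathrm{End}(\Gamma_n)$ by Lemma~\ref{lem:rigid}, and in $\mathrm{End}(\bar G/\Omega)\cong\mathrm{End}(H/\Omega)=\mathrm{End}(H/\mathbb F_q)$. By (F5) the commutative $\mathbb Q_p$-algebra $\mathbb Q_p[\theta]$ embeds in central division algebras of dimensions $n^2$ and $(n-1)^2$; being a finite-dimensional domain, it is a field. A subfield $\Phi$ of a central division algebra of dimension $d^2$ has degree dividing $d$: by the double centralizer theorem its centralizer is a central division $\Phi$-algebra, of dimension $r^2$ say, and $[\Phi:\mathbb Q_p]^2r^2=d^2$. As $n$ and $n-1$ are coprime, $\theta\in\mathbb Q_p$. Hence $g\in\mathbb Q_p\cap\mathbb S_n$, and this is $\mathbb Z_p^\times$ because $[p]$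 is not invertible in $\mathrm{End}(\Gamma_n)$.
\end{proof}

\begin{proposition}\label{prop:fixedfield}
If $U\subset\mathbb S_n$ is an open subgroup, then $\mathcal K^U=\kappa$.
\end{proposition}
\begin{proof}
Suppose $f\in\mathcal K^U\setminus\kappa$. Inverting $f$ or subtracting its constant term, we may assume $\ell=\nu(f)$ is a positive integer. By continuity and $\kappa$-linearity, $U$ fixes $\kappa((f))$ pointwise. The valuations of the elements $s^if^j$ with $0\le i<\ell$, $j\ge0$ run through all nonnegative integers, so by successive approximation $1,s,\dots,s^{\ell-1}$ span $\mathcal K$ over $\kappa((f))$. Hence $U$ acts on $\mathcal K$ through at most $\ell$ automorphisms. By Lemma~\ref{lem:central}, $U\cap\mathbb Z_p^\times$ has finite index in $U$, hence in $\mathbb S_n$, and so $\mathbb Z_p^\times$ has finite index in $\mathbb S_n$. This is false for $n\ge2$. By (F5) there is $x\in\mathrm{End}(\Gamma_n)$ with $x\notin\mathbb Q_p$. The elements $1+p^jx$, $j\ge1$, have leading coefficient $1$, so lie in $\mathbb S_n$, and $1+p^ix=a(1+p^jx)$ with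 $a\in\mathbb Z_p^\times$ forces $a=1$ and $i=j$.
\end{proof}

Openness of $U$ enters only through its finite index.

\subsection*{Monodromy}
The isomorphisms $\bar G\to H$ over $\Omega$ form a principal homogeneous set for $\mathbb S_{n-1}$, and $\mathcal I$ permutes them by acting on coefficients, since $\bar G$ and $H$ are defined over $\mathcal K^{\mathrm{nr}}$. We show that this action is transitive. Ramification gives a lower bound for the size of an orbit of truncations, and a count in $\mathbb S_{n-1}$ gives the matching upper bound for the number of all truncations.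

Let $S$ be any $\kappa[[s]]$-algebra and $\phi(t)=\sum_{i\ge1}b_it^i$ an isomorphism $\bar G\to H$ over $S$. From $\phi\circ[p]_{\bar G}=[p]_H\circ\phi$ we get $\phi(\gamma(t^q))=\sum b_i^qt^{qi}$, that is, $\sum b_i\gamma(t)^i=\sum b_i^qt^i$. Let $c_{i,m}\in\kappa[[s]]$ be the coefficient of $t^m$ in $\gamma(t)^i$. Then $c_{i,m}=0$ for $i>m$ and $c_{m,m}=s^m$. Since $\gamma^i\equiv t^{pi}$ modulo $s$, we have $c_{i,m}\equiv1$ modulo $s$ if $m=pi$, and $c_{i,m}\equiv0$ otherwise. The coefficient of $t^m$ gives
\begin{equation}\label{eq:star}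
b_m^q-s^mb_m=R_m,\qquad R_m=\sum_{1\le i<m}c_{i,m}b_i .
\end{equation}
For $m=1$ this says $b_1^{q-1}=s$, as $b_1$ is a unit.

\begin{lemma}\label{lem:valuations}
Let $\phi=\sum b_it^i$ be an isomorphism $\bar G\to H$ over $\Omega$, and put $r_j=\frac1{(q-1)q^j}$. Then $\nu(b_m)\ge r_j$ for $p^j\le m<p^{j+1}$, and $\nu(b_{p^j})=r_j$.
\end{lemma}
\begin{proof}
The two terms on the left of \eqref{eq:star} have valuations $q\nu(b_m)$ and $m+\nu(b_m)$. If $\nu(b_m)<\frac m{q-1}$, the first is smaller and $\nu(R_m)=q\nu(b_m)$. Otherwise both are at least $\frac{qm}{q-1}$, and so is $\nu(R_m)$. Hence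
\begin{itemize}
\item[(i)] $\nu(b_m)\ge\min\bigl(\frac m{q-1},\frac{\nu(R_m)}q\bigr)$;
\item[(ii)] if $\nu(R_m)<\frac{qm}{q-1}$, then $\nu(b_m)=\frac{\nu(R_m)}q$.
\end{itemize}
We induct on $m$. For $m=1$, $\nu(b_1)=\frac1{q-1}=r_0$. For $1<m<p$, every $c_{i,m}$ in $R_m$ is divisible by $s$, so $\nu(R_m)\ge1+r_0=\frac q{q-1}$, and (i) gives $\nu(b_m)\ge r_0$.

Let $p^j\le m<p^{j+1}$ with $j\ge1$. A term of $R_m$ with $i\ne m/p$ has valuation at least $1+\nu(b_i)>1\ge r_{j-1}$. If $p\mid m$, the term with $i=m/p$ has $p^{j-1}\le i<p^j$ and $c_{i,m}$ a unit, so its valuation is $\nu(b_i)\ge r_{j-1}$. Thus $\nu(R_m)\ge r_{j-1}$, and (i) gives $\nu(b_m)\ge\min\bigl(\frac m{q-1},r_j\bigr)=r_j$. If $m=p^j$, the term with $i=p^{j-1}$ has valuation exactly $r_{j-1}$ and all others have larger valuation. So $\nu(R_m)=r_{j-1}\le\frac1{q-1}<\frac{qm}{q-1}$, and (ii) gives $\nu(b_{p^j})=r_{j-1}/q=r_j$.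
\end{proof}

\begin{proposition}\label{prop:monodromy}
For any two isomorphisms $\phi,\phi'\colon\bar G\to H$ over $\Omega$ there is $\sigma\in\mathcal I$ with $\sigma\phi=\phi'$.
\end{proposition}
\begin{proof}
Let $Q_j$ be the image of $\mathbb S_{n-1}$ in the group of series truncated modulo $t^{p^j+1}$. We claim $|Q_j|\le(q-1)q^j$. For $j=0$ the truncation is the leading coefficient, in $\mathbb F_q^\times$. Let $j\ge1$ and let $h\equiv h'$ modulo $t^{p^{j-1}+1}$. The endomorphism $\delta=h-_Hh'$ vanishes modulo $t^{p^{j-1}+1}$, and its leading degree is a power of $p$ if $\delta\ne0$, so $\delta\equiv at^{p^j}$ modulo $t^{p^j+1}$ with $a\in\mathbb F_q$. Then $h=h'+_H\delta\equiv h'+at^{p^j}$ modulo $t^{p^j+1}$. So the fibers of $Q_j\to Q_{j-1}$ have at most $q$ elements.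

For $\sigma\in\mathcal I$ let $\rho(\sigma)=\sigma\phi\circ\phi^{-1}\in\mathbb S_{n-1}$. Elements of $\mathbb S_{n-1}$ have coefficients in $\mathbb F_q\subset\bar\kappa$, which $\mathcal I$ fixes. Hence $\sigma\tau\phi=\sigma(\rho(\tau)\circ\phi)=\rho(\tau)\circ\rho(\sigma)\circ\phi$, and $\rho$ is an anti-homomorphism. An element $\sigma$ fixes $b_1,\dots,b_{p^j}$ if and only if $\sigma\phi\equiv\phi$ modulo $t^{p^j+1}$, if and only if $\rho(\sigma)$ is trivial in $Q_j$. By Galois theory the image of $\mathcal I$ in $Q_j$ has order $[\mathcal K^{\mathrm{nr}}(b_1,\dots,b_{p^j}):\mathcal K^{\mathrm{nr}}]$. The degree is at least the ramification index, which is at least $(q-1)q^j$ by Lemma~\ref{lem:valuations}, because the value group of $\mathcal K^{\mathrm{nr}}$ is $\mathbb Z$. So $\mathcal I\to Q_j$ is onto for every $j$.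

Now let $h=\phi'\circ\phi^{-1}\in\mathbb S_{n-1}$. The sets $\{\sigma\in\mathcal I:\sigma\phi\equiv h\circ\phi\bmod t^{p^j+1}\}$ are nonempty, closed and nested in the compact group $\mathcal I$. An element $\sigma$ of their intersection has $\sigma\phi=\phi'$.
\end{proof}

\section{The ring $\pi_0(E'\wedge E)$ and its invariants}\label{sec:ring}

Let $A_*=\pi_*(E'\wedge E)$. By (F1),
\[
A_*\cong E'_*\otimes_{BP_*}BP_*BP\otimes_{BP_*}E_* .
\]
This ring is concentrated in even degrees, and $A_*=A_0[u'^{\pm1}]$. The group $\mathbb S_n$ acts on $A_*$ through $1\wedge g$ by ring automorphisms. The action fixes the image of $E'_*$, and $E_*\to A_*$ is equivariant.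

\begin{lemma}\label{lem:basechange}
\textup{(a)} For a homotopy $E$-module $M$ and a homotopy $E'$-module $M'$, multiplication gives isomorphisms $A_*\otimes_{E_*}\pi_*M\cong\pi_*(E'\wedge M)$ and $A_*\otimes_{E'_*}\pi_*M'\cong\pi_*(M'\wedge E)$.
\textup{(b)} $A_0$ is flat over $E'_0$.
\end{lemma}
\begin{proof}
(a) $M$ is a homotopy $BP$-module, so the two parts of (F1) give
\[
\pi_*(E'\wedge M)\cong E'_*\otimes_{BP_*}BP_*BP\otimes_{BP_*}\pi_*M\cong A_*\otimes_{E_*}\pi_*M .
\]
The second isomorphism is the same computation with $E$ and $E'$ exchanged.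

(b) For a graded $E'_*$-module $N_*$ we have $N_*\otimes_{E'_*}A_*\cong(N_*\otimes_{BP_*}BP_*BP)\otimes_{BP_*}E_*$. The functor $N_*\mapsto N_*\otimes_{BP_*}BP_*BP$ is exact with values in comodules, and $-\otimes_{BP_*}E_*$ is exact on comodules. For $N_*=N_0[u'^{\pm1}]$ the degree $0$ part of $N_*\otimes_{E'_*}A_*$ is $N_0\otimes_{E'_0}A_0$.
\end{proof}

The ring $A_0$ is large, so we restrict to the closed point of the deformation space of $H$, thickened in the $p$-direction only, which is all that a character modulo $p^m$ requires. Put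
\[
B=A_0/(u'_1,\dots,u'_{n-2})A_0,\qquad C=B/p .
\]
By Lemma~\ref{lem:basechange}(b), $B$ is flat over $W(\kappa')$, hence $p$-torsion-free. The ideals are generated by invariant elements, so $\mathbb S_n$ acts on $B$ and $C$.

\begin{lemma}\label{lem:moduli}
Let $S$ be a commutative ring.
\textup{(a)} Ring maps $A_0\to S$ correspond naturally to triples $(\alpha,\beta,\phi)$ with $\alpha\colon E_0\to S$ and $\beta\colon E'_0\to S$ ring maps and $\phi\colon\alpha_*G\to\beta_*G'$ an isomorphism. The leading coefficient of the universal $\phi$ is $u/u'\in A_0$.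
\textup{(b)} Ring maps $C\to S$ correspond naturally to triples $(\alpha,\beta,\phi)$ with $\alpha\colon\mathcal K\to S$ and $\beta\colon\kappa'\to S$ ring maps and $\phi\colon\alpha_*\bar G\to H$ an isomorphism.
\end{lemma}
\begin{proof}
(a) Ring maps $A_0\to S$ are the same as graded ring maps $A_*\to S[\omega^{\pm1}]$, $|\omega|=-2$, with $u'\mapsto\omega$. By the universal property of $BP_*BP$ such a map consists of $\beta$; of $\alpha$ together with the image $a\omega$ of $u$, where $a\in S^\times$; and of a homogeneous strict isomorphism $f\colon(\alpha_*G)^{a\omega}\to(\beta_*G')^\omega$. Homogeneity means $f(x)=\sum c_i\omega^{1-i}x^i$ with $c_i\in S$, $c_1=1$. Then $\phi(t)=\omega^{-1}f(a\omega t)=\sum c_ia^it^i$ has coefficients in $S$ and leading coefficient $a$, so $(a,f)$ is recovered from $\phi$. Moreover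
\[
\phi(\alpha_*G(x,y))=\omega^{-1}f\bigl((\alpha_*G)^{a\omega}(a\omega x,a\omega y)\bigr)=\omega^{-1}(\beta_*G')^\omega\bigl(\omega\phi(x),\omega\phi(y)\bigr)=\beta_*G'(\phi(x),\phi(y)),
\]
and the same computation read backwards shows that every $\phi$ arises. In the universal case $\omega=u'$ and $a=u/u'$.

(b) A map $A_0\to S$ factors through $C$ if and only if $\beta$ factors through $E'_0\to\kappa'$; then $p=0$ in $S$ and $\beta_*G'=H$. With $\phi=\sum b_it^i$, the series $[p]_{\alpha_*G}(t)=\phi^{-1}(\phi(t)^q)$ has leading term $b_1^{q-1}t^q$. Comparing with \eqref{eq:pseries} degree by degree gives $\alpha(u_i)=0$ for $1\le i\le n-2$ and $\alpha(u_{n-1})=b_1^{q-1}\in S^\times$. So $\alpha$ factors uniquely through $E_0\to\kappa[[s]]\to\kappa[[s]][s^{-1}]=\mathcal K$. Conversely a triple as in (b) gives one as in (a) by composition.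
\end{proof}

In particular $C$ receives ring maps from $\mathcal K$ and $\kappa'$, the first equivariant and the second with invariant image. Since $n$ and $n-1$ are coprime, $\kappa_1=\kappa\otimes_{\mathbb F_p}\kappa'$ is a field, and so is $\mathcal K_1=\mathcal K\otimes_{\mathbb F_p}\kappa'=\kappa_1((s))$. Thus $C$ is a $\mathcal K_1$-algebra. Fix an embedding $\kappa'\to\bar\kappa$; it gives inclusions $\mathcal K\subset\mathcal K_1\subset\mathcal K^{\mathrm{nr}}\subset\Omega$.

\begin{proposition}\label{prop:field}
$C$ is a field, algebraic over $\mathcal K$. An element of $C$ that is algebraic over $\mathbb F_p$ lies in $\kappa_1$.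
\end{proposition}
\begin{proof}
\emph{Generators.} The quotient of $\mathcal K_1[b_1^{\pm1},b_2,b_3,\dots]$ by the coefficients of $\phi(\bar G(x,y))-H(\phi(x),\phi(y))$ represents the functor of Lemma~\ref{lem:moduli}(b). So $C$ is generated over $\mathcal K_1$ by $b_1^{\pm1},b_2,\dots$, the coefficients of the universal $\phi$, and $\mathcal K_1$-algebra maps $C\to\Omega$ correspond to isomorphisms $\bar G\to H$ over $\Omega$. Such isomorphisms exist by (F4), so $C\ne0$.

\emph{$C$ is a union of finite \'etale algebras.} Recall that a finite \'etale algebra over a field is a finite product of finite separable extensions; that its quotients are finite \'etale; and that if $T$ is finite \'etale and $f\in T[X]$ is monic with $f'$ a unit in $T[X]/f$, then $T[X]/f$ is finite \'etale. Let $C_m\subset C$ be the $\mathcal K_1$-subalgebra generated by $b_1,\dots,b_m$. By \eqref{eq:star}, $C_1$ is a quotient of $\mathcal K_1[X]/(X^{q-1}-s)$, where the derivative $-X^{q-2}$ is a unit. For $m\ge2$, $C_m$ is a quotient of $C_{m-1}[X]/(X^q-s^mX-R_m)$, where the derivative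 $-s^m$ is a unit. So every $C_m$ is finite \'etale over $\mathcal K_1$, and $C=\bigcup C_m$ because $b_1^{-1}=s^{-1}b_1^{q-2}$.

\emph{$C$ is a field.} Let $\lambda,\lambda'\colon C\to\Omega$ be $\mathcal K_1$-algebra maps, with isomorphisms $\phi,\phi'$. Proposition~\ref{prop:monodromy} gives $\sigma\in\mathcal I$ with $\sigma\phi=\phi'$. Then
\begin{equation}\label{eq:conj}
\lambda'=\sigma\lambda ,
\end{equation}
as both sides agree on $\mathcal K_1$ and on the $b_i$. In particular all such maps have the same kernel. Suppose some $C_m$ is not a field. Then it contains an idempotent $\eta\ne0,1$. Neither $\eta$ nor $1-\eta$ is a unit of $C$, so there are maximal ideals $\mathfrak n\ni\eta$ and $\mathfrak n'\ni1-\eta$. Each residue field is a union of quotients of the $C_{m'}$, so it is separable algebraic over $\mathcal K_1$ and embeds in $\Omega$. This gives two $\mathcal K_1$-maps $C\to\Omega$ with kernels $\mathfrak n\ne\mathfrak n'$, a contradiction. So $C$ is a union of finite extensions of $\mathcal K_1$, which is finite over $\mathcal K$.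

\emph{Constants.} Let $c\in C$ be algebraic over $\mathbb F_p$ and fix $\lambda$. Then $\lambda(c)\in\bar\kappa$. For $\tau\in\mathrm{Gal}(\Omega/\mathcal K_1)$, apply \eqref{eq:conj} to $\lambda'=\tau\lambda$: there is $\sigma\in\mathcal I$ with $\tau\lambda(c)=\sigma\lambda(c)=\lambda(c)$. Hence $\lambda(c)\in\mathcal K_1$, and $c\in\mathcal K_1$ as $\lambda$ is injective. If $c\ne0$, then $c^{p^f}=c$ for some $f$ divisible by $[\kappa_1:\mathbb F_p]$, so $\nu(c)=0$. With $c_0\in\kappa_1$ the constant term, $(c-c_0)^{p^f}=c-c_0$ and $\nu(c-c_0)>0$, which forces $c=c_0$.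
\end{proof}

The constants lift to characteristic zero in an invariant way. Let $\Lambda\subset B$ be the subring generated by the images of $W(\kappa)\subset E_0$ and $W(\kappa')\subset E'_0$. The group $\mathbb S_n$ fixes $\Lambda$ pointwise, because $\psi_g$ is $W(\kappa)$-linear and the image of $E'_0$ is fixed. The image of $\Lambda$ in $C$ is $\kappa_1$.

\begin{proposition}\label{prop:invariants}
Let $m\ge1$ and let $U\subset\mathbb S_n$ be an open subgroup. If $y\in B/p^m$ is fixed by $U$, then $y$ lies in the image of $\Lambda$; in particular $y$ is fixed by $\mathbb S_n$.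
\end{proposition}
\begin{proof}
Let $c\in C$ be the reduction of $y$ and $\mu\in\mathcal K[X]$ its minimal polynomial. For $g\in U$, applying $g$ to $\mu(c)=0$ gives $\mu^g(c)=0$, where $\mu^g$ is obtained by applying $g$ to the coefficients. It is monic of the same degree, so $\mu^g=\mu$. By Proposition~\ref{prop:fixedfield}, $\mu\in\kappa[X]$, so $c$ is algebraic over $\mathbb F_p$, and $c\in\kappa_1$ by Proposition~\ref{prop:field}. This settles $m=1$. For $m>1$ choose $\ell\in\Lambda$ with image $c$. Since $B$ is $p$-torsion-free, multiplication by $p$ is an equivariant bijection from $B/p^{m-1}$ onto $pB/p^mB$. So $y-\ell=pz$ for a unique $z\in B/p^{m-1}$, and $z$ is fixed by $U$. By induction $z$ lies in the image of $\Lambda$, hence so does $y$.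
\end{proof}

\section{Dualizable objects have untwisted Morava modules}\label{sec:key}

We need a finite spectrum $V$ with three properties. It should lie in $\mathcal C_{n-1}$, so that Lemma~\ref{lem:raise} removes the localization $L_{n-1,n}$. Its $BP$-homology should be cyclic, $BP_*/J$, so that a module of rank one stays of rank one over a quotient ring. And $J$ should be small enough for that quotient ring to map to $B/p^m$.

\begin{lemma}\label{lem:complex}
For each $m\ge1$ there are a finite $p$-local spectrum $V$ of type $n-1$ and a map $\iota\colon S^0\to V$ such that $BP_*V\cong BP_*/J$, generated by the Hurewicz image of $\iota$, with $p^m\in J\subset(p^m,v_1,\dots,v_{n-2})$.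
\end{lemma}
\begin{proof}
For $1\le j\le n-1$ we construct $V_j$ of type $j$ and $\iota_j\colon S^0\to V_j$ with $BP_*V_j=BP_*/J_j$ generated by $\iota_j$, such that $p^m\in J_j\subset(p^m,v_1,\dots,v_{j-1})$ and $BP_*/J_j$ has a finite filtration by submodules whose quotients are suspensions of $BP_*/\mathfrak p_j$. For $j=1$ take $V_1=S^0/p^m$, the bottom cell, and the filtration by powers of $p$.

Given $V_j$, take $w\colon\Sigma^dV_j\to V_j$ as in (F2). The map $BP_*w$ is $BP_*$-linear on a cyclic module, so it is multiplication by some $a\in(BP_*/J_j)_d$. The element $a$ is the Hurewicz image of $w\iota_j$, hence primitive. The map $BP_*\iota_j$ is a map of comodules, so $BP_*V_j$ is the quotient comodule $BP_*/J_j$ of $BP_*$, and it maps onto the comodule $BP_*/\mathfrak p_j$ since $J_j\subset\mathfrak p_j$. By (F3) the image of $a$ is $cv_j^N$ with $c\in\mathbb F_p$ and $N\ge1$.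

We claim $c\ne0$. If $c=0$, then $a\in\mathfrak p_j/J_j$ kills each filtration quotient, so $a$ is nilpotent and the telescope $w^{-1}V_j$ has $BP\wedge w^{-1}V_j\simeq0$. As $K(j)$ is a homotopy $BP$-module, $K(j)\wedge w^{-1}V_j$ is a retract of $K(j)\wedge BP\wedge w^{-1}V_j\simeq0$. But $K(j)_*(w^{-1}V_j)\cong K(j)_*V_j\ne0$.

A lift $\hat a\in BP_*$ of $a$ lies in $(p,v_1,\dots,v_j)$, so $\hat a^m\in(p^m,v_1,\dots,v_j)$; this is why we pass from $w$ to $w^m$. On each filtration quotient $\hat a^m$ acts as $c^mv_j^{Nm}$, which is injective. By the snake lemma, $\hat a^m$ is injective on $BP_*/J_j$ and its cokernel has a filtration with quotients suspensions of $BP_*/(\mathfrak p_j,v_j^{Nm})$. Powers of $v_j$ refine this to a filtration with quotients suspensions of $BP_*/\mathfrak p_{j+1}$. Let $V_{j+1}$ be the cofiber of $w^m$, $\iota_{j+1}$ the composite $S^0\to V_j\to V_{j+1}$, and $J_{j+1}=J_j+(\hat a^m)$. The long exact sequence gives $BP_*V_{j+1}=BP_*/J_{j+1}$. Finally $K(i)_*V_{j+1}=0$ for $i\le j$, because $K(i)_*V_j=0$ for $i<j$ and $K(j)_*w$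 is an isomorphism; and $K(j+1)_*V_{j+1}\ne0$, because $K(j+1)_*w^m$ is a nilpotent endomorphism of a nonzero module, hence not an isomorphism. Take $V=V_{n-1}$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $n\ge2$, $m\ge1$, and let $V,\iota,J$ be as in Lemma~\ref{lem:complex}. Let $X\in\mathrm{Sp}_{n-1,n}$ be such that $X\wedge V$ is dualizable in $\mathrm{Sp}_{n-1,n}$ and $E^\vee_*X\cong\Sigma^dE_*[\chi]$ with $\chi\colon\mathbb S_n\to\mathbb Z_p^\times$ continuous. Then $\chi\equiv1$ modulo $p^m$.
\end{proposition}
\begin{proof}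
Put $Z=X\wedge V$ and $N=L_{K(n)}(E\wedge X)$.

\emph{Step 1: the uncompleted homology of $Z$.} The hypothesis concerns $N$, but Lemma~\ref{lem:basechange} relates $E'_*Z$ only to $E\wedge Z$. We show that $E\wedge Z$ is $K(n)$-local. By (L4) and Lemma~\ref{lem:raise}, $E\wedge Z=V\wedge(E\wedge X)$ lies in $\mathrm{Sp}_{n-1,n}$, so $E\wedge Z\simeq E\mathbin{\overline{\wedge}}Z$. Also $E\in\mathrm{Sp}_{n-1,n}$ by (L4) and (L1). Since $Z$ is dualizable, $E\mathbin{\overline{\wedge}}Z\simeq F(Z^\vee,E)$, which is $K(n)$-local by (L2). So, using (L3), the natural map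
\[
E\wedge Z\longrightarrow L_{K(n)}(E\wedge Z)\simeq N\wedge V
\]
is an equivalence, compatible with the homotopy $E$-module structures and the actions of $\mathbb S_n$. The generator $e\in\pi_dN$ extends to a map of homotopy $E$-modules $\Sigma^dE\to N$, an isomorphism on homotopy groups. Hence $N\wedge V\simeq\Sigma^dE\wedge V$, and $E_*V=E_*/JE_*$ by (F1). Let $\bar e\in\pi_d(E\wedge Z)$ be the image of $e$ under $1\wedge\iota$. Then $\pi_*(E\wedge Z)$ is free over $E_*/JE_*$ on $\bar e$, and $g\bar e=\chi(g)\bar e$. As $p^m\in J$, the scalar $\chi(g)$ acts through its residue in $\mathbb Z/p^m$.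

\emph{Step 2: the ideal.} Let $JA_*$ and $J'A_*$ be the ideals of $A_*$ generated by the images of $J$ under $BP_*\to E_*\to A_*$ and $BP_*\to E'_*\to A_*$. Lemma~\ref{lem:basechange}(a), applied to $E\wedge V$ and to $E'\wedge V$, identifies $\pi_*(E'\wedge E\wedge V)$ with $A_*/JA_*$ and with $A_*/J'A_*$, the generator in both cases being the Hurewicz image of $\iota$. Both ideals are the annihilator of this class, so $JA_*=J'A_*$. This ideal is generated by invariant elements, so it is $\mathbb S_n$-stable. It is contained in $(p^m,u'_1,\dots,u'_{n-2})A_*$, because $J\subset(p^m,v_1,\dots,v_{n-2})$ and $v_i\mapsto u'_iu'^{1-p^i}$. Thus $\bar A_*=A_*/JA_*$ is a ring with an action of $\mathbb S_n$, and there is an equivariant ring map $\bar A_0\to B/p^m$.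

\emph{Step 3: semi-invariants generating the unit ideal.} Let $\mathbb S_n$ act on $E'\wedge E\wedge Z$ by $1\wedge g\wedge1$; this action is semilinear over $A_*$, since $g$ is a ring map up to homotopy. Lemma~\ref{lem:basechange}(a) gives
\[
A_*\otimes_{E_*}\pi_*(E\wedge Z)\ \cong\ \pi_*(E'\wedge E\wedge Z)\ \cong\ A_*\otimes_{E'_*}E'_*Z .
\]
By the first isomorphism and Step 1, the middle term is free over $\bar A_*$ on the image of $\bar e$ under the unit of $E'$, again written $\bar e$, and $g(a\bar e)=g(a)\chi(g)\bar e$. By the second, it is generated over $A_*$ by the image of $E'_*Z$ under the unit of $E$. This image consists of invariant elements, because $g$ preserves the unit. Write each homogeneous element of the image as $y\bar e$. Then $gy=\chi(g)^{-1}y$ in $\bar A_*$, and these $y$ generate the unit ideal of $\bar A_*$. The ring $\bar A_*$ is even and $u'$ is an invariant unit of degree $-2$, so we may multiply each $y$ into degree $0$. We obtain $y_1,\dots,y_r\in\bar A_0$ that generate the unit ideal of $\bar A_0$ and satisfy $gy_i=\chi(g)^{-1}y_i$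 for all $g$.

\emph{Step 4: conclusion.} Since $C\ne0$, some $y_i$ has an image $y\in B/p^m$ that is nonzero in $C$. As $C$ is a field and $p$ is nilpotent in $B/p^m$, the element $y$ is a unit. It is fixed by the open subgroup $\{g:\chi(g)\equiv1\bmod p^m\}$, hence by $\mathbb S_n$ by Proposition~\ref{prop:invariants}. So $\chi(g)^{-1}-1=0$ in $B/p^m$ for all $g$. The map $\mathbb Z/p^m\to B/p^m$ is injective: otherwise $p^{m-1}\in p^mB$, so $1\in pB$ as $B$ is $p$-torsion-free, and $C=0$. Hence $\chi(g)\equiv1$ modulo $p^m$.
\end{proof}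

\begin{remark}\label{rem:hypotheses}
Dualizability is used only in Step 1, to make $E\wedge Z$ local with respect to $K(n)$; compare condition (4). The hypothesis that the generator transforms by a character with values in $\mathbb Z_p^\times$ is used in Step 4, to give $y$ an open stabilizer. To see that something of this kind is needed, take $X=L_{n-1,n}S^0$ with the generator $e=u$ of $E^\vee_*X=E_*$. The invariant class $1=u^{-1}e$ produces $y=u'/u$, whose image in $C$ is $b_1^{-1}$ by Lemma~\ref{lem:moduli}(a). This is not a constant, since $b_1^{q-1}=s$, so by Proposition~\ref{prop:invariants} its stabilizer is not open.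
\end{remark}

\begin{corollary}\label{cor:notdual}
For $n\ge2$ there is a finite $p$-local spectrum $V$ of type $n-1$ such that $V\wedge I_{n-1,n}$ is not dualizable in $\mathrm{Sp}_{n-1,n}$.
\end{corollary}
\begin{proof}
Let $X=I_{n-1,n}$, which lies in $\mathrm{Sp}_{n-1,n}$ by (K1). By (K2), $L_{K(n)}X\simeq I_n$, so $E^\vee_*X\cong E^\vee_*I_n$ equivariantly, and (F6) gives $E^\vee_*X\cong\Sigma^{n^2-n}E_*[{\det}^{\pm1}]$. Now $\det(1+p)=(1+p)^n\ne1$. Choose $m$ with $(1+p)^n\not\equiv1$ modulo $p^m$, and $V$ as in Lemma~\ref{lem:complex} for this $m$. By Proposition~\ref{prop:key}, $V\wedge X$ is not dualizable.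
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $k=n$, then $E_n\mathbin{\overline{\wedge}}I_{n,n}=L_{K(n)}(E_n\wedge I_{n,n})$ is $K(n)$-local, so (4) holds, and (1)--(4) hold by (K4). Let $k<n$, so that $n\ge2$, and suppose (1) holds. The functor $L_{n-1,n}\colon\mathrm{Sp}_{k,n}\to\mathrm{Sp}_{n-1,n}$ is symmetric monoidal by (L1), and $L_{n-1,n}I_{k,n}\simeq I_{n-1,n}$ by (K2). So $I_{n-1,n}$ is dualizable in $\mathrm{Sp}_{n-1,n}$, and then so is $V\wedge I_{n-1,n}$ for every finite $p$-local $V$. This contradicts Corollary~\ref{cor:notdual}. Thus (1) fails, and by (K4) each of (1)--(4) fails.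
\end{proof}

For Theorem~\ref{thm:B} we need a converse mechanism: after smashing with a spectrum in $\mathcal C_n$, nothing below height $n$ is left, and dualizability can be tested $K(n)$-locally.

\begin{lemma}\label{lem:typen}
Let $W\in\mathcal C_n$, $Y_0\in\mathrm{Sp}_{k,n}$ and $Z=W\wedge Y_0$. Then $Z\simeq W\wedge L_{K(n)}Y_0$ is $K(n)$-local. If $Z$ is dualizable in $\mathrm{Sp}_{n,n}$, then it is dualizable in $\mathrm{Sp}_{k,n}$.
\end{lemma}
\begin{proof}
Write $L=L_{K(n)}$ and $\mathbf 1=L_{k,n}S^0$. For $W'\in\mathcal C_n$ and $Y\in\mathrm{Sp}_{k,n}$, the spectrum $W'\wedge Y$ is $K(n)$-local by Lemma~\ref{lem:raise}, and its $K(n)$-localization is $W'\wedge LY$ by (L3). So $W'\wedge Y\to W'\wedge LY$ is an equivalence. This gives the first claim. Since $F(Z,Y)\simeq F(Y_0,DW\wedge Y)$ naturally in the $p$-local spectrum $Y$, it also shows that $F(Z,Y)\to F(Z,LY)$ is an equivalence for $Y\in\mathrm{Sp}_{k,n}$; in particular $F(Z,Y)$ is $K(n)$-local. Consider the commutative square of canonical maps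
\[
\begin{array}{ccc}
F(Z,\mathbf 1)\wedge Y&\longrightarrow&F(Z,Y)\\
\downarrow&&\downarrow\\
F(Z,LS^0)\wedge LY&\longrightarrow&F(Z,LY).
\end{array}
\]
The right map is an equivalence. The left map is the smash product of the equivalence $F(Z,\mathbf 1)\to F(Z,L\mathbf 1)=F(Z,LS^0)$ with the $K(n)$-equivalence $Y\to LY$. The bottom map is a $K(n)$-equivalence because $Z$ is dualizable in $\mathrm{Sp}_{n,n}$. So the top map is a $K(n)$-equivalence, and hence so is $F(Z,\mathbf 1)\mathbin{\overline{\wedge}}Y\to F(Z,Y)$. The source of this last map is $DW\wedge L_{k,n}(F(Y_0,\mathbf 1)\wedge Y)$ by (L3), which is $K(n)$-local by Lemma~\ref{lem:raise}. A $K(n)$-equivalence between $K(n)$-local spectra is an equivalence.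
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
As noted in the introduction, $I_{k,n}V\simeq F(V,I_{k,n})$, and this is $DV\wedge I_{k,n}$ by (L3), since $I_{k,n}$ is $p$-local. If $k=n$, it is dualizable because $I_n$ is, by Theorem~\ref{thm:A}. Let $k<n$.

Suppose $V\in\mathcal C_n$, so that $DV\in\mathcal C_n$. By Lemma~\ref{lem:typen} and (K2), $DV\wedge I_{k,n}\simeq DV\wedge I_n$. This is dualizable in $\mathrm{Sp}_{n,n}$, hence in $\mathrm{Sp}_{k,n}$ by the same lemma.

Conversely, suppose $DV\wedge I_{k,n}$ is dualizable in $\mathrm{Sp}_{k,n}$. Applying $L_{n-1,n}$ and using (L1), (L3) and (K2), we see that $DV\wedge I_{n-1,n}$ is dualizable in $\mathrm{Sp}_{n-1,n}$. The finite $p$-local $W$ with $W\wedge I_{n-1,n}$ dualizable in $\mathrm{Sp}_{n-1,n}$ form a thick subcategory, which is $0$ or some $\mathcal C_r$ by (F2). By Corollary~\ref{cor:notdual} it does not contain $\mathcal C_{n-1}$, so $r\ge n$ in the second case, and in both cases it is contained in $\mathcal C_n$. Hence $DV\in\mathcal C_n$ and $V\in\mathcal C_n$.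
\end{proof}

For the last part of Theorem~\ref{thm:C} we need the Morava modules of the tensor powers of $I_n$, which is invertible in $\mathrm{Sp}_{n,n}$ by Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:products}
Let $P,P'$ be invertible in $\mathrm{Sp}_{n,n}$ with $E^\vee_*P\cong\Sigma^aE_*[\chi]$ and $E^\vee_*P'\cong\Sigma^bE_*[\chi']$. Then $E^\vee_*(P\wedge P')\cong\Sigma^{a+b}E_*[\chi\chi']$ and $E^\vee_*(P^{-1})\cong\Sigma^{-a}E_*[\chi^{-1}]$.
\end{lemma}
\begin{proof}
Write $L=L_{K(n)}$. For any spectrum $Y$ the multiplication of $E$ gives an $E_*$-bilinear pairing $\mu\colon E^\vee_*P\times E^\vee_*Y\to E^\vee_*(P\wedge Y)$ with $g\mu(x,y)=\mu(gx,gy)$. The generator $e$ of $E^\vee_*P$ gives an equivalence of homotopy $E$-modules $\Sigma^aE\to L(E\wedge P)$. Smashing with $Y$ and localizing gives an equivalence $\Sigma^aL(E\wedge Y)\to L(E\wedge P\wedge Y)$, whose effect on homotopy groups is $y\mapsto\mu(e,y)$. So $\mu(e,-)$ is an $E_*$-linear bijection that raises degree by $a$. For $Y=P'$ with generator $e'$, the element $\mu(e,e')$ is a free generator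 of degree $a+b$ on which $g$ acts by $\chi(g)\chi'(g)$. For $Y=P^{-1}$ the target is $E^\vee_*S^0=E_*$, with invariant generator $1$. So $E^\vee_*(P^{-1})$ is free on the element $e^*$ of degree $-a$ with $\mu(e,e^*)=1$. From $\mu(e,ge^*)=\chi(g)^{-1}\mu(ge,ge^*)=\chi(g)^{-1}$ we get $ge^*=\chi(g)^{-1}e^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $X'=L_{n-1,n}X$. It is dualizable in $\mathrm{Sp}_{n-1,n}$ by (L1), hence so is $X'\wedge V$ for every finite $p$-local $V$. The map $X\to X'$ is a $K(n)$-equivalence, so $E^\vee_*X'\cong E^\vee_*X$ equivariantly. Proposition~\ref{prop:key}, applied for every $m$, gives $\chi\equiv1$ modulo $p^m$ for all $m$, so $\chi=1$.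

By (F6) and Lemma~\ref{lem:products}, $E^\vee_*(\Sigma^dI_n^{\otimes s})\cong\Sigma^{d+s(n^2-n)}E_*[{\det}^{\pm s}]$. If $\Sigma^dI_n^{\otimes s}\simeq L_{K(n)}X$ with $X\in\mathrm{Sp}_{k,n}^{\mathrm{dual}}$, then $X$ has this Morava module, so ${\det}^{\pm s}=1$ by the first part. Since $\det(1+p)=(1+p)^n$ has infinite order, $s=0$. For $s=0$, the object $\Sigma^dL_{k,n}S^0$ is dualizable and its $K(n)$-localization is $\Sigma^dL_{K(n)}S^0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Heard} Drew Heard, \emph{The $\mathrm{Sp}_{k,n}$-local stable homotopy category}, arXiv:2108.02486 (2021).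
\bibitem{Strickland} Strickland, \emph{Gross--Hopkins duality}, Topology 39 (2000).
\end{thebibliography}
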